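\title{Cycles in biased Walker--Breaker games and arboricity}

\begin{abstract}
In the $(1:b)$ Walker--Breaker game, Walker claims edges of a graph by walking along them, and after each of her steps Breaker claims $b$ unclaimed edges. We show that on $K_n$ Walker can create a cycle if and only if $b\le\lceil n/2\rceil-2$, whoever moves first. On an arbitrary graph $G$, Walker as first player can create a cycle if and only if $b\le\operatorname{arb}(G)-2$, where $\operatorname{arb}$ is the arboricity. The strategies of both players come from one supermodular function on sets of unvisited vertices, and both players act at its smallest maximizer.
\end{abstract}

\section{The game and the results}\label{sec:intro}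

Let $G=(V,E)$ be a finite simple graph, the \emph{board}, and let $b\ge1$ be an integer, the \emph{bias}. In the $(1:b)$ \emph{Walker--Breaker game} on $G$ two players alternately claim edges of $G$. An edge is \emph{free} while nobody has claimed it. Walker moves first. She chooses a starting vertex, and at every moment she has a \emph{position}, which is a vertex. In a move she chooses an edge $pw$ at her position $p$ that does not belong to Breaker. If the edge is free, it becomes hers; it may also be hers already, in which case she \emph{reuses} it. In both cases $w$ is her new position. In a move of Breaker, he claims $b$ free edges, or all free edges if fewer than $b$ remain. The game ends when no edge is free or when every edge at Walker's position belongs to Breaker. Walker wins the \emph{cycle game} if the graph formed by her edges contains a cycle, of any length, at some point; otherwise Breaker wins. Every move of Breaker reduces the number of free edges, so the game is finite.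

The question we answer comes from Clemens and Tran \cite{CT}: for large $n$, what is the largest bias $b$ for which Walker wins the $(1:b)$ cycle game on $K_n$?

The natural comparison is the $(1:b)$ Maker--Breaker game, in which Maker claims one free edge per round anywhere on the board. Bednarska and Pikhurko showed that Maker can build a cycle in $K_n$, no matter who starts, if and only if $b<\lceil n/2\rceil-1$. Walker has fewer options than Maker, so she needs $b<\lceil n/2\rceil-1$ as well. A count explains where this number comes from. If Maker starts, then after $n-1$ rounds at most $(b+1)(n-1)$ edges are claimed. If $\binom n2>(b+1)(n-1)$, which means $n>2b+2$, a free edge remains, Maker claims her $n$-th edge, and a graph with $n$ vertices and $n$ edges contains a cycle. Maker thus wins by playing arbitrarily.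

Walker cannot play arbitrarily. The count needs a new edge in every round, and she can only take a free edge at her own position. With $b$ close to $n/2$, one move of Breaker can remove about half of the edges at a vertex, and every step that Walker has to retrace gives Breaker $b$ edges for nothing. One might therefore expect her threshold to be lower than Maker's. It is not.

\begin{theorem}\label{thm:Kn}
Walker, moving first and choosing her start, wins the $(1:b)$ cycle game on $K_n$ if and only if $2b+2<n$, that is, if and only if $b\le\lceil n/2\rceil-2$. When this holds, she wins within $2b+3$ moves, from any starting vertex, without ever reusing an edge before she closes the cycle.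
\end{theorem}

Hence for every $n\ge5$, and not only for large $n$, the largest bias at which Walker wins is $\lceil n/2\rceil-2$; for $n\le4$ she wins for no $b\ge1$.

The count above applies to any set of vertices that spans many edges, and this turns out to describe the game on every board. For $U\subseteq V$ let $e_G(U)$ be the number of edges of the induced subgraph $G[U]$. Call $U$ \emph{dense} if $|U|\ge2$ and
\[
e_G(U)>(b+1)(|U|-1).
\]
Recall that the \emph{arboricity} $\operatorname{arb}(G)$ is the least number of forests whose union contains every edge of $G$. For a graph with at least two vertices, the theorem of Nash-Williams \cite{NW} states that
\begin{equation}\label{eq:NW}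
\operatorname{arb}(G)=\max_{U\subseteq V,\ |U|\ge2}\left\lceil \frac{e_G(U)}{|U|-1}\right\rceil .
\end{equation}

\begin{theorem}\label{thm:G}
Walker, moving first and choosing her start, wins the $(1:b)$ cycle game on $G$ if and only if $G$ has a dense set of vertices, that is, if and only if $b\le\operatorname{arb}(G)-2$. If $U$ is an inclusion-minimal dense set, she can start at any vertex of $U$ and win within $|U|$ moves.
\end{theorem}

So Breaker wins exactly when the edges of $G$ can be covered by $b+1$ forests. If $\operatorname{arb}(G)\ge3$, the largest bias at which Walker wins is $\operatorname{arb}(G)-2$; if $\operatorname{arb}(G)\le2$, she wins for no $b\ge1$. On the complete graph the first move does not matter.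

\begin{theorem}\label{thm:first}
The threshold in Theorem~\ref{thm:Kn} is unchanged if Breaker moves first. More precisely, let Breaker move first on $K_n$. If $b\le\lceil n/2\rceil-2$, then Walker wins, even if her starting vertex is fixed before Breaker's first move. If $b\ge\lceil n/2\rceil-1$, then Breaker wins, whether the starting vertex is chosen before or after his first move.
\end{theorem}

The proofs are self-contained. The result of Bednarska and Pikhurko is not used, and \eqref{eq:NW} serves only to restate the existence of a dense set in terms of arboricity.

\section{Three small games with bias one}\label{sec:small}

Let $b=1$. The first two examples are the two sides of the threshold $n>2b+2=4$; the third shows what the count of Section~\ref{sec:intro} misses.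

\begin{example}[Breaker wins on $K_4$]\label{ex:K4}
Let Walker's first edge be $01$. Breaker claims $23$. The free edges now form the pairs $\{02,12\}$ and $\{03,13\}$. Whenever Walker claims an edge of a pair, Breaker claims the other one if it is free; otherwise he plays arbitrarily. Walker gets at most one edge at $2$ and at most one edge at $3$, so her graph is a forest.
\end{example}

\begin{example}[Walker wins on $K_5$]\label{ex:K5}
Walker moves from $0$ to $1$, and Breaker claims an edge $e$. One of the three other vertices is not an endpoint of $e$; call it $2$, and call the remaining two $3$ and $4$. Walker moves to $2$. She threatens to close a triangle along $20$, so Breaker must claim $20$. Six edges are now free, and all of them meet $\{3,4\}$. If each of $3$ and $4$ had at most two free edges to $\{0,1,2\}$, there would be at most $2+2+1=5$ free edges. So one of them, say $3$, has all three. Walker moves to $3$, Breaker can claim only one of $30$ and $31$, and Walker closes a cycle along the other.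
\end{example}

Before Walker's first three moves in Example~\ref{ex:K5}, the numbers of free edges and of unvisited vertices are $(10,4)$, $(8,3)$ and $(6,2)$. The difference
\[
\#\{\text{free edges}\}-(b+1)\,\#\{\text{unvisited vertices}\}
\]
equals $2$ each time. In general it cannot drop in a round in which Walker enters a new vertex, since such a round uses at most $b+1$ edges. On the other hand, each time Walker enters a new vertex, Breaker must claim all free edges from it back to the visited vertices. If he managed this until every vertex was visited, no free edge would remain and the difference would be $0$. So a positive difference wins for Walker, provided that she can always step to a new vertex. This proviso is the whole difficulty.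

\begin{example}[a step to a new vertex that loses]\label{ex:trap}
Let $H$ be $K_5$ on $\{0,1,2,3,4\}$ with the edge $34$ removed, and let $G$ be $H$ together with a vertex $x$ joined to $0$ and $1$. Walker starts at $0$, with difference $11-2\cdot5=1$. Suppose she moves to $x$ and Breaker claims $x1$. The difference is $9-2\cdot4=1$ as before, but Walker's only legal move is back to $0$, and Breaker then claims an edge of $H$. Now a set $W$ of $w$ unvisited vertices spans, together with $0$, at most $2w$ free edges: there are $8$ for $w=4$, and at most $\binom{w+1}2\le2w$ for $w\le3$. This is the condition under which Lemma~\ref{lem:B} below gives the game to Breaker. Yet Walker had a win at $0$ by Theorem~\ref{thm:G}: the set $V(H)$ is dense because $9>2\cdot4$, and it is minimal because $\binom m2\le2(m-1)$ for $2\le m\le4$.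
\end{example}

In Example~\ref{ex:trap} the excess of free edges sits in $\{1,2,3,4\}$, and $x$ contributes nothing to it. Walker needs to know where the excess is. We therefore compute the difference for every set of unvisited vertices and look at the smallest set on which it is largest.

\section{Clean positions, surplus and core}\label{sec:surplus}

Throughout, $T$ is the set of vertices that Walker has visited, including her start, $R=V\setminus T$, and $F$ is the set of free edges. A position with Walker to move is \emph{clean} if Walker's graph is a tree with vertex set $T$ and every other edge of $G[T]$ belongs to Breaker. In a clean position no free edge lies inside $T$, and an edge that meets $R$ is free or Breaker's. Every position before Walker's first move is clean, because then $|T|=1$.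

The following definitions make sense for any pair $(T,F)$, clean or not; we shall also need them in the middle of a round. Say that a set $W\subseteq R$ \emph{counts} an edge $e\in F$ if $e$ is contained in $T\cup W$ and meets $W$; equivalently, if $\emptyset\ne e\cap R\subseteq W$. Let $\varphi(W)$ be the number of edges of $F$ that $W$ counts. The \emph{surplus} of $W$ and the maximum surplus are
\[
\sigma(W)=\varphi(W)-(b+1)|W|,\qquad M=\max_{W\subseteq R}\sigma(W).
\]
Since $\sigma(\emptyset)=0$, we have $M\ge0$. The meaning is this. If Walker goes on from a clean position to visit exactly the vertices of $W$, one per move, then the position can be clean again only if all $\varphi(W)$ edges have been claimed, while $|W|$ rounds claim at most $(b+1)|W|$ edges. In a clean position $\sigma(R)$ is the difference of Section~\ref{sec:small}. Two facts follow at once from the definition.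
\begin{itemize}
\item[(S1)] Removing an edge $e$ from $F$ lowers $\sigma(W)$ by $1$ if $W$ counts $e$, and leaves $\sigma(W)$ unchanged otherwise. An edge inside $T$ is counted by no set.
\item[(S2)] If $W$ counts $e$ and $W\subseteq W'\subseteq R$, then $W'$ counts $e$.
\end{itemize}

A \emph{maximizer} is a set $W\subseteq R$ with $\sigma(W)=M$. There may be many, but there is a smallest one. Recall that a function $h$ on the subsets of $R$ is \emph{supermodular} if $h(A\cup B)+h(A\cap B)\ge h(A)+h(B)$ for all $A,B\subseteq R$.

\begin{lemma}\label{lem:core}
The function $\sigma$ is supermodular. The intersection $C$ of all maximizers is a maximizer, and $C\ne\emptyset$ if $M>0$.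
\end{lemma}

\begin{proof}
For a fixed set $X$, let $h_X(W)=1$ if $X\subseteq W$ and $h_X(W)=0$ otherwise. This function is supermodular: if $X$ lies in both $A$ and $B$, it lies in $A\cup B$ and $A\cap B$, and both sides are $2$; if it lies in exactly one of them, it lies in $A\cup B$, and the left side is at least $1$. Now $\varphi$ is the sum of the functions $h_{e\cap R}$ over the edges $e\in F$ that meet $R$, and $|A\cup B|+|A\cap B|=|A|+|B|$. Hence $\sigma$ is supermodular. If $A$ and $B$ are maximizers, then $\sigma(A\cap B)\ge2M-\sigma(A\cup B)\ge M$, so $A\cap B$ is a maximizer. There are finitely many maximizers, so their intersection $C$ is one. If $M>0$, then $\emptyset$ is not a maximizer, so $C\ne\emptyset$.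
\end{proof}

We call $C$ the \emph{core}. It is contained in every maximizer, so a set $W\subseteq R$ that misses a vertex of $C$ has $\sigma(W)<M$.

Next we follow the surplus through a round in which Walker enters a new vertex. For $v\in R$ let $f(v)$ be the number of free edges between $v$ and $T$, and let
\[
g(v)=b+1-f(v)=-\sigma(\{v\}).
\]
The next lemma shows that $g(v)$ is the number of claims that Breaker can place freely after Walker enters $v$, and that her move raises the surplus by the same number. This balance is the reason why one function serves both players.

\begin{lemma}\label{lem:round}
In a clean position with data $T,R,F,\sigma,f,g$, let Walker move from her position $p$ along a free edge $pv$ with $v\in R$. Put $T'=T\cup\{v\}$ and $R'=R\setminus\{v\}$, and let $\sigma^{\circ}$ be the surplus function of the pair $(T',F\setminus\{pv\})$. Call the $f(v)-1$ edges between $v$ and $T$ that are still free the \emph{threats}.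
\begin{enumerate}
\item[(a)] For every $W\subseteq R'$,
\begin{equation}\label{eq:mid}
\sigma^{\circ}(W)=\sigma(W\cup\{v\})+g(v).
\end{equation}
\item[(b)] If Breaker's reply leaves a threat free, Walker creates a cycle with her next move.
\item[(c)] If Breaker's reply contains all threats, the new position is clean. Claiming the threats does not change the surplus of any $W\subseteq R'$, and the reply contains at most $g(v)$ other edges.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The edges of $F$ that $W\cup\{v\}$ counts before the move are those contained in $T'\cup W$ that meet $W\cup\{v\}$. They are of two kinds. Those that meet $W$ are exactly the edges that $W$ counts after the move; the edge $pv$ is not among them. Those that miss $W$ are the $f(v)$ edges between $v$ and $T$. Therefore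
\[
\sigma^\circ(W)=\varphi(W\cup\{v\})-f(v)-(b+1)|W|=\sigma(W\cup\{v\})+(b+1)-f(v).
\]

(b) After her move Walker's graph is a tree on $T'$, and she stands at $v$. If a threat $vu$ is free after the reply, the game is not over and she claims $vu$. Since $vu$ is not an edge of the tree, it forms a cycle with the tree path from $v$ to $u$.

(c) The threats are the only free edges inside $T'$, so the position is clean once Breaker owns them. They lie inside $T'$, so (S1) applies. The number of other edges in the reply is at most $b-(f(v)-1)=g(v)$.
\end{proof}

If $g(v)<0$, there are more than $b$ threats and case (c) cannot occur. In case (c) we call the other claims of the reply \emph{spare claims}.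

\section{Walker's strategy: step into the core}\label{sec:W}

Walker will often confine herself to an induced subgraph $G[U]$, and a move of Breaker may then contain fewer than $b$ edges of that subgraph. We therefore let Breaker claim \emph{at most} $b$ free edges per move in this section, and call this the \emph{relaxed game}. Lemmas \ref{lem:core} and \ref{lem:round} do not use that Breaker claims exactly $b$ edges. A strategy that wins the relaxed game on $G[U]$ using only free edges also wins the original game on $G$: each move of Breaker restricts to a legal move on $G[U]$, and the game on $G$ is not over while Walker has a free edge at her position.

Walker must preserve two things: a positive maximum surplus, and a free edge that leads from her position to the place where that surplus lies.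

\begin{lemma}\label{lem:W}
Consider a clean position in the relaxed game. Suppose that $M>0$ and that there is a free edge from Walker's position to a vertex of the core $C$. Then Walker can create a cycle within $|R|+1$ moves. Each of these moves claims a free edge, and each but the last leads to a new vertex.
\end{lemma}

\begin{proof}
Walker moves along a free edge to a vertex $v\in C$. If Breaker leaves a threat free, she closes a cycle by Lemma~\ref{lem:round}(b). Otherwise the new position is clean; let $\sigma'$, $M'$ and $C'$ be its surplus function, maximum surplus and core. We show that it satisfies the hypotheses of the lemma again.

\emph{The maximum surplus does not drop.} By Lemma~\ref{lem:round}(c) Breaker has made at most $g(v)$ spare claims, and by (S1) each lowers the surplus of $C\setminus\{v\}$ by at most $1$. With \eqref{eq:mid},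
\[
M'\ge\sigma'(C\setminus\{v\})\ge\sigma^\circ(C\setminus\{v\})-g(v)=\sigma(C)=M>0 .
\]

\emph{There is a free edge from $v$ to $C'$.} Suppose there is none. Let $e$ be an edge that $C'$ counts in the new position. It lies in $T\cup\{v\}\cup C'$ and meets $C'$. It does not contain $v$, since otherwise it would be a free edge from $v$ to $C'$. So $e$ lies in $T\cup C'$, and it was free in the old position; hence $C'$ counted $e$ in the old position too. This gives $\sigma'(C')\le\sigma(C')$. But $C'\subseteq R\setminus\{v\}$ misses the vertex $v$ of the old core, so $\sigma(C')<M$. Thus $M'=\sigma'(C')<M$, which contradicts the previous step.

Walker now repeats the strategy. Each repetition removes a vertex from $R$. A clean position with $R=\emptyset$ has $M=\sigma(\emptyset)=0$, so it is never reached. Hence after one of at most $|R|$ moves to new vertices Breaker leaves a threat free, and one more move closes a cycle.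
\end{proof}

\begin{remark}\label{rem:W}
The first step of the proof works for $v$ in any maximizer; the second needs $v$ in every maximizer. Example~\ref{ex:trap} shows that the difference is real. At the start, a set $W\subseteq\{1,2,3,4\}$ with $w\le3$ elements has surplus at most $\binom{w+1}2-2w\le0$, the set $\{1,2,3,4\}$ has surplus $1$, and adding $x$ to a set adds at most two edges. So $M=1$, the maximizers are $\{1,2,3,4\}$ and $\{1,2,3,4,x\}$, and the losing move goes to a vertex of a maximizer outside the core. After Breaker claims $x1$, the position is clean with $M=1$ and Breaker wins, so the hypothesis on the free edge to the core cannot be dropped.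
\end{remark}

\section{Breaker's strategy: claim an edge counted by the core}\label{sec:B}

We return to the original rules. Breaker wants to keep the position clean with $M=0$. When Walker enters $v$, formula \eqref{eq:mid} allows many sets to reach a surplus as high as $g(v)$, and Breaker has only $g(v)$ spare claims. So each spare claim has to lower all current maximizers at once. By (S2), an edge counted by the core does this.

\begin{lemma}\label{lem:B}
Consider a clean position with $M=0$, that is, with $\sigma(W)\le0$ for all $W\subseteq R$. Then Breaker can prevent Walker from ever creating a cycle.
\end{lemma}

\begin{proof}
We show that Walker's next move creates no cycle and that Breaker can reply so that the position is again clean with maximum surplus $0$. Then Walker's graph is a tree until the game ends.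

\emph{Case 1: Walker moves to a vertex of $T$.} No edge inside $T$ is free, so she reuses an edge of her tree, and $T$ and $F$ do not change. Breaker claims arbitrary free edges. The position stays clean, and by (S1) no surplus increases.

\emph{Case 2: Walker moves to a vertex $v\in R$.} The edge she uses meets $R$, so it was free, and her graph becomes a tree on $T'=T\cup\{v\}$. Since $\sigma(\{v\})\le0$, we have $g(v)\ge0$, so there are $f(v)-1\le b$ threats. Breaker claims all of them first. The position will be clean by Lemma~\ref{lem:round}(c), the surplus function is still $\sigma^\circ$, and $g(v)$ claims are left. By \eqref{eq:mid} and $M=0$, the maximum of $\sigma^\circ$ is at most $g(v)$.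

Breaker makes his spare claims one at a time. Let $m$ and $C_0$ be the maximum surplus and the core of the current pair $(T',F')$, where $F'$ is the current set of free edges, and suppose $m>0$. Then $C_0$ has positive surplus, so it counts at least one free edge $e$. Breaker claims $e$. Every maximizer contains $C_0$ and so counts $e$ by (S2); its surplus becomes $m-1$. Every other set had surplus at most $m-1$, because surpluses are integers, and its surplus does not increase. So the maximum surplus is now $m-1$. After at most $g(v)$ such claims it is $0$. Breaker makes the remaining claims arbitrarily, as long as free edges exist, and by (S1) the maximum surplus stays $0$.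
\end{proof}

\begin{remark}\label{rem:B}
Breaker, too, needs the core and not just some maximizer. Let $b=1$ and let the board be $K_4$ on $\{0,1,2,3\}$ with a vertex $x$ joined to $0$ and $1$. At the start $0$ we have $M=0$, by the bounds of Remark~\ref{rem:W}. After Walker moves to $1$, both $\{2,3\}$ and $\{2,3,x\}$ have the maximum surplus $1$. The edge $0x$ is counted by the larger set only. If Breaker claims it, Walker moves to $2$, Breaker must claim $20$, and Walker moves to $3$ with the two threats $30$ and $31$.
\end{remark}

\section{The starting positions}\label{sec:proofs}

It remains to decide which of Lemmas \ref{lem:W} and \ref{lem:B} applies at the start. If $T=\{v_0\}$ and all edges are free, then a set $W\subseteq V\setminus\{v_0\}$ counts every edge of $G[W\cup\{v_0\}]$, because such an edge has an endpoint other than $v_0$. Hence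
\begin{equation}\label{eq:start}
\sigma(W)=e_G(W\cup\{v_0\})-(b+1)|W| ,
\end{equation}
and a nonempty $W$ has positive surplus exactly when $W\cup\{v_0\}$ is dense.

\begin{proof}[Proof of Theorem~\ref{thm:G}]
Suppose first that $G$ has no dense set. For every start $v_0$ the initial position is clean, and $M=0$ by \eqref{eq:start}. Breaker wins by Lemma~\ref{lem:B}.

Now let $U$ be an inclusion-minimal dense set and let $v_0\in U$. Walker starts at $v_0$ and plays the relaxed game on $G[U]$. By \eqref{eq:start} and the minimality of $U$, the only subset of $U\setminus\{v_0\}$ with positive surplus is $U\setminus\{v_0\}$ itself. So $M>0$ and the core is $C=U\setminus\{v_0\}$. The vertex $v_0$ has a neighbor in $C$. Otherwise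
\[
e_G(C)=e_G(U)>(b+1)|C|>(b+1)(|C|-1),
\]
and $|C|\ge2$ because $C$ spans an edge; then $C$ would be a dense proper subset of $U$. Lemma~\ref{lem:W} applies on the board $G[U]$ with $|R|=|U|-1$, so Walker creates a cycle within $|U|$ moves, each of which claims a free edge.

Finally, $U$ is dense if and only if $e_G(U)/(|U|-1)>b+1$, which for the integer $b+1$ means $\lceil e_G(U)/(|U|-1)\rceil\ge b+2$. By \eqref{eq:NW}, a dense set exists if and only if $\operatorname{arb}(G)\ge b+2$. (If $G$ has one vertex, both statements fail.)
\end{proof}

Minimality of $U$ is what gives Walker her first step. A dense set may contain a vertex with no neighbor in it, for instance an isolated vertex added to $K_6$ when $b=1$, where $15>2\cdot6$.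

\begin{proof}[Proof of Theorem~\ref{thm:Kn}]
In $K_n$ a set of $m\ge2$ vertices is dense if and only if $\binom m2>(b+1)(m-1)$; dividing by $(m-1)/2$ turns this into $m>2b+2$. So a dense set exists if and only if $n>2b+2$. This says $b+1<n/2$, and for the integer $b+1$ it is equivalent to $b+1\le\lceil n/2\rceil-1$. The minimal dense sets are exactly the sets of $2b+3$ vertices, and every vertex lies in one. Theorem~\ref{thm:G} gives the threshold, the free choice of the start and the bound of $2b+3$ moves, and in its proof every move of Walker claims a free edge.
\end{proof}

By \eqref{eq:start}, a clique on $2b+3$ vertices starts with surplus
\begin{equation}\label{eq:clique}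
\binom{2b+3}2-(b+1)(2b+2)=(b+1)(2b+3)-(b+1)(2b+2)=b+1 .
\end{equation}
This is just enough to absorb one extra move of Breaker.

\begin{proof}[Proof of Theorem~\ref{thm:first}]
Let $b\ge\lceil n/2\rceil-1$. Then $K_n$ has no dense set, so for every vertex $v_0$ the surplus function \eqref{eq:start} is nowhere positive. Breaker's first move is arbitrary; by (S1) it increases no surplus, for any $v_0$. Whichever vertex is the start, the position is clean with $M=0$, and Breaker wins by Lemma~\ref{lem:B}.

Let $b\le\lceil n/2\rceil-2$, so that $n\ge2b+3$, and let $v_0$ be the starting vertex. Walker fixes a set $U$ of $2b+3$ vertices that contains $v_0$ and plays the relaxed game on $K_n[U]$. After Breaker's first move the position is clean, and by \eqref{eq:clique} and (S1),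
\[
M\ge\sigma(U\setminus\{v_0\})\ge(b+1)-b=1 .
\]
Let $C$ be the core and $c=|C|$, so $1\le c\le2b+2$. If there were no free edge from $v_0$ to $C$, then $C$ would count only edges inside $C$, and
\[
M=\sigma(C)\le\binom c2-(b+1)c=c\left(\frac{c-1}2-(b+1)\right)<0,
\]
which is false. So Lemma~\ref{lem:W} applies, and Walker wins.
\end{proof}

\begin{remark}
Theorem~\ref{thm:first} does not extend to all boards. Let $b=1$ and let $H$ be $K_5$ with one edge removed. Walker wins as first player, since $V(H)$ is dense. If Breaker starts, $8$ free edges remain after his move; for any start, the four other vertices have surplus $8-2\cdot4=0$ and a set of $w\le3$ vertices has surplus at most $\binom{w+1}2-2w\le0$, so Breaker wins by Lemma~\ref{lem:B}.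
\end{remark}

\begin{thebibliography}{9}

\bibitem{CT}
Dennis Clemens, Tuan Tran, \emph{Creating cycles in Walker-Breaker games}, arXiv:1505.02678 (2015).

\bibitem{NW}
Nash-Williams, J. London Math. Soc. 39 (1964).

\end{thebibliography}
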